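\title{Uniqueness of self-similar $p$-energies on the Sierpi\'nski carpet}

\begin{abstract}
We prove that, for every $p$ larger than the Ahlfors regular conformal dimension of the planar Sierpi\'nski carpet, a regular, Markovian, symmetric and self-similar $p$-energy on the carpet that satisfies Clarkson's inequality is unique up to a constant multiple. The corresponding statement is false on the unit square for $p>2$. The difference is that on the carpet a pair of finite-energy functions maps the space onto a planar set of zero area. Together with Alberti's rank-one theorem this shows that the energy has the form $\int|Df|^p\,d\nu$ with a real-valued derivation $D$. A second energy is then $\int H|Df|^p\,d\nu$, and a zero--one law for sets invariant under the self-similar structure and the symmetries shows that $H$ is constant. The proof covers a class of planar generalized carpets.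
\end{abstract}

\section{Introduction}

\subsection*{The problem}

On a Euclidean domain the $p$-energy $\int|\nabla f|^p\,dx$ comes with the space. The Sierpi\'nski carpet has zero area, and a $p$-energy on it is obtained as a limit of discrete energies. One then wants to know whether the limit reflects the way it was built or is determined by a short list of properties. This paper shows that it is determined.

Let $Q=[0,1]^2$, $S=\{0,1,2\}^2\setminus\{(1,1)\}$ and $F_j(x)=(x+j)/3$ for $j\in S$. The maps $F_j$ are the similarities of ratio $1/3$ whose fixed points $j/2$ are the four corners and the four edge midpoints of $Q$. The \emph{Sierpi\'nski carpet} is the unique nonempty compact set $K$ with $K=\bigcup_{j\in S}F_j(K)$. Let $d$ be the Euclidean metric on $K$, let $m$ be the self-similar probability measure giving equal weight to the sets $F_j(K)$, let $\mathcal C(K)$ be the space of continuous real functions on $K$, and let $\mathrm{Sym}(K)$ be the group of the eight isometries of $Q$, restricted to $K$.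

\begin{definition}\label{def:energy}
Let $1<p<\infty$ and $\rho>0$. A \emph{self-similar $p$-energy with factor $\rho$} on $K$ is a pair $(\mathcal E,\mathcal F)$, where $\mathcal F\subset\mathcal C(K)$ is a linear subspace and $\mathcal E\colon\mathcal F\to[0,\infty)$, such that $\mathcal E^{1/p}$ is a seminorm, $\mathcal F$ is a Banach space under $\|f\|_{\mathcal F}=\|f\|_{L^p(m)}+\mathcal E(f)^{1/p}$, and the following hold.
\begin{itemize}
\item[(a)] $\mathbf 1_K\in\mathcal F$; $\mathcal E(f)=0$ if and only if $f$ is constant; $\mathcal E(f+a\mathbf 1_K)=\mathcal E(f)$ for $f\in\mathcal F$, $a\in\mathbb R$.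
\item[(b)] \emph{Regularity:} $\mathcal F$ is dense in $\mathcal C(K)$ in the sup norm.
\item[(c)] \emph{Markov property:} if $f\in\mathcal F$ and $\varphi\colon\mathbb R\to\mathbb R$ is $1$-Lipschitz, then $\varphi\circ f\in\mathcal F$ and $\mathcal E(\varphi\circ f)\le\mathcal E(f)$.
\item[(d)] \emph{Symmetry:} if $f\in\mathcal F$ and $T\in\mathrm{Sym}(K)$, then $f\circ T\in\mathcal F$ and $\mathcal E(f\circ T)=\mathcal E(f)$.
\item[(e)] \emph{Self-similarity:} $\mathcal F=\{f\in\mathcal C(K): f\circ F_j\in\mathcal F\text{ for all }j\in S\}$, and $\mathcal E(f)=\rho\sum_{j\in S}\mathcal E(f\circ F_j)$ for $f\in\mathcal F$.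
\end{itemize}
The pair is called \emph{reflexive} if the Banach space $\mathcal F$ is reflexive.
\end{definition}

Conditions (a)--(c) are properties of $\int|\nabla f|^p$ that make sense without a gradient. Conditions (d) and (e) tie the energy to the geometry of $K$: the energy is the sum of the energies in the cells $F_j(K)$, and $\rho$ is the factor by which the energy of a function grows when the function is transplanted from $K$ to one cell.

A seminorm $\mathsf N$ on a vector space satisfies \emph{Clarkson's inequality} if, for all $f,g$,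
\begin{align*}
\mathsf N(f+g)^p+\mathsf N(f-g)^p&\le 2^{p-1}\bigl(\mathsf N(f)^p+\mathsf N(g)^p\bigr)&&\text{when }p\ge2,\\
\mathsf N(f+g)^{p'}+\mathsf N(f-g)^{p'}&\le 2\bigl(\mathsf N(f)^p+\mathsf N(g)^p\bigr)^{p'-1}&&\text{when }1<p\le2,
\end{align*}
where $p'=p/(p-1)$. The norm of an $L^p$ space satisfies it; for $p=2$ it is one half of the parallelogram law.

The range of exponents is described by the \emph{Ahlfors regular conformal dimension} $\dim_{\mathrm{ARC}}(K,d)$. This is the infimum of the numbers $\alpha$ for which there is a metric $d'$ on $K$ that is quasisymmetric to $d$ (that is, $d'(x,y)/d'(x,z)\le\eta\bigl(d(x,y)/d(x,z)\bigr)$ for some homeomorphism $\eta$ of $[0,\infty)$ and all $x,y,z$ with $x\neq z$) and Ahlfors $\alpha$-regular (some Borel measure gives each $d'$-ball of radius $r\le\operatorname{diam}(K,d')$ a mass comparable to $r^\alpha$). Such a metric induces the topology of $d$ and has Hausdorff dimension $\alpha$. Since $K$ contains a segment, on which the $1$-Lipschitz function $d'(x_0,\cdot)$, with $x_0$ an endpoint, takes all values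 of an interval, $\alpha\ge1$. Thus $p>\dim_{\mathrm{ARC}}(K,d)$ implies $p>1$.

Two facts are known. For $p>\dim_{\mathrm{ARC}}(K,d)$ there are a constant $\rho_p>1$, the scaling constant of the discrete $p$-energies on the graphs approximating $K$, and a self-similar $p$-energy with factor $\rho_p$ that satisfies Clarkson's inequality, obtained as a scaling limit of these discrete energies. For $p=2$ there is, up to constant multiples, a unique Dirichlet form on $L^2(K,m)$ satisfying (a)--(e). The problem, posed in \cite{Shimizu}, is whether such uniqueness also holds for $p\ne2$. The answer is yes.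

\begin{theorem}\label{thm:main}
Let $p>\dim_{\mathrm{ARC}}(K,d)$, and let $(\mathcal E,\mathcal F)$ and $(\mathcal E',\mathcal F')$ be self-similar $p$-energies with factor $\rho_p$ on the Sierpi\'nski carpet such that $\mathcal E^{1/p}$ and $\mathcal E'^{1/p}$ satisfy Clarkson's inequality. Then $\mathcal F=\mathcal F'$ and $\mathcal E'=c\,\mathcal E$ for some constant $c>0$.
\end{theorem}

The case $p=2$ is allowed and needs no separate treatment.

\subsection*{Which answer to expect}

Replace the carpet by the full square and look for energies $\int_Q\|\nabla f\|^p\,dx$, where $\|\cdot\|$ is a norm on $\mathbb R^2$ invariant under sign changes and exchange of the coordinates. If $p=2$ and the energy is a quadratic form, there is no choice: $\alpha a_1^2+2\beta a_1a_2+\gamma a_2^2$ has $\beta=0$ by a sign change and $\alpha=\gamma$ by the exchange. For $p\neq2$ nothing quadratic is available, the Euclidean norm and the $\ell^p$ norm are both invariant and not proportional, and for $p>2$ they give two energies with all the properties listed above (Proposition~\ref{prop:square}).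 Since the carpet has the symmetries of the square, one would guess that uniqueness fails on it as well.

The guess overlooks the dimension of the space in which the gradient takes values. On an interval the gradient is a number, all norms on $\mathbb R$ are proportional, and the freedom disappears. We show that in this respect the carpet behaves like the interval, and the reason is the inequality $8<3^2$. To make this visible we work with a class of carpets in which $8$ and $3$ are parameters.

Let $\ell\ge3$, let $S\subsetneq\{0,\dots,\ell-1\}^2$, $N=\#S$, and $F_j(x)=(x+j)/\ell$ for $j\in S$. Assume: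
\begin{itemize}
\item[(S1)] the set $\{j/(\ell-1):j\in S\}$ of fixed points of the $F_j$ is invariant under the isometries of $Q$;
\item[(S2)] $S$ contains all boundary positions, that is, all $j$ with $j_1$ or $j_2$ in $\{0,\ell-1\}$;
\item[(S3)] $S$ is edge-connected: the graph on $S$ joining $j,j'$ when $|j-j'|=1$ is connected.
\end{itemize}
The compact set $K=\bigcup_{j\in S}F_j(K)$ is a \emph{generalized carpet}. The measure $m$ (with weights $1/N$), the group $\mathrm{Sym}(K)$ and Definition~\ref{def:energy} carry over verbatim, also to the excluded case $S=\{0,\dots,\ell-1\}^2$, in which $K=Q$. The Sierpi\'nski carpet has $\ell=3$, $N=8$. Let $\Sigma=S^{\mathbb N}$ with the product topology, and let $\pi\colon\Sigma\to K$ be the coding map, which sends $\omega$ to the unique point of $\bigcap_nF_{\omega_1}\circ\dots\circ F_{\omega_n}(K)$.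

\begin{theorem}\label{thm:general}
Let $1<p<\infty$ and let $K$ be a generalized carpet.
\begin{itemize}
\item[(i)] If $(\mathcal E,\mathcal F)$ is a reflexive self-similar $p$-energy on $K$ with some factor $\rho>0$, then $\rho>1$ and $\rho\ge\ell^p/N$. The factor $\rho$ is the same for all such pairs, and any two such pairs satisfy $\mathcal F=\mathcal F'$ and $\mathcal E'=c\,\mathcal E$ for some constant $c>0$.
\item[(ii)] For such a pair there are a finite Borel measure $\nu$ on $\Sigma$ and a linear map $D\colon\mathcal F\to L^p(\nu)$ with $\mathcal E(f)=\int_\Sigma|Df|^p\,d\nu$ for $f\in\mathcal F$ and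
\[
D(\varphi\circ f)=\sum_{i=1}^k\partial_i\varphi(f\circ\pi)\,Df_i\qquad\text{for }f=(f_1,\dots,f_k)\in\mathcal F^k,\ \varphi\in C^1(\mathbb R^k).
\]
\item[(iii)] The condition $S\neq\{0,\dots,\ell-1\}^2$ cannot be dropped: on the full square uniqueness fails for every $p>2$.
\end{itemize}
\end{theorem}

Clarkson's inequality implies reflexivity (Lemma~\ref{lem:clarkson}), so Theorem~\ref{thm:main} is contained in part (i). The hypothesis $p>\dim_{\mathrm{ARC}}(K,d)$ serves only to give $p>1$ and to guarantee that there is an energy to speak of.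

\subsection*{Plan of the proof}

After two model cases (Section~\ref{sec:models}) and preliminaries (Section~\ref{sec:setting}), the proof has four steps. \emph{Comparability:} an energy is comparable to a discrete quantity that depends only on $p$ and $\rho$ (Section~\ref{sec:discrete}). \emph{Rank one:} the energy of $f$ is distributed over $\Sigma$ by a measure $\Gamma_f$ (Section~\ref{sec:measures}), and at almost every point any two functions have proportional ``gradients'' (Section~\ref{sec:rank}); this is the only step that uses $N<\ell^2$. \emph{One density:} consequently the measures of a second energy satisfy $\Gamma'_f=H\,\Gamma_f$ with one function $H$ for all $f$, and $H$ is invariant under the self-similar structure and the symmetries (Section~\ref{sec:derivation}). \emph{Zero--one law:} invariant sets are trivial (Section~\ref{sec:zeroone}), so $H$ is constant.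

\section{The interval and the square}\label{sec:models}

The interval shows how the last two steps work once gradients are scalars.

\begin{example}\label{ex:interval}
Let $I=[0,1]$ with $F_0(x)=x/2$, $F_1(x)=(x+1)/2$. The energy $\int_I|f'|^p\,dx$ on $W^{1,p}(0,1)$ is self-similar with $\rho=2^{p-1}$. Since a norm on $\mathbb R$ is a multiple of the absolute value, an energy obtained by integrating a norm of $f'$ that depends on the point has the form $\mathcal E_H(f)=\int_IH|f'|^p\,dx$. Suppose $H$ is bounded and measurable and $\mathcal E_H$ is self-similar with $\rho=2^{p-1}$. Let $J=[\alpha,\beta]=F_{w_1}\circ\dots\circ F_{w_n}(I)$ be a dyadic interval and $f_J(x)=\min\{\max\{x,\alpha\},\beta\}$. Then $\mathcal E_H(f_J)=\int_JH\,dx$. On the other hand $f_J$ is constant on the other dyadic intervals of length $2^{-n}$, and $f_J\circ F_{w_1}\circ\dots\circ F_{w_n}(x)=2^{-n}x+\alpha$, so self-similarity applied $n$ times gives $\mathcal E_H(f_J)=\rho^n2^{-np}\int_IH\,dx=|J|\int_IH\,dx$. The mean of $H$ is the same on all dyadic intervals, and Lebesgue's differentiation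 theorem shows that $H$ is constant.
\end{example}

On the square the norm of the gradient is a true degree of freedom. The next proposition proves Theorem~\ref{thm:general}(iii).

\begin{proposition}\label{prop:square}
Let $S=\{0,\dots,\ell-1\}^2$, so that $K=Q$ and $m$ is Lebesgue measure, and let $p>2$. On $\mathcal F=W^{1,p}((0,1)^2)$ put
\[
\mathcal E_1(u)=\int_Q|\nabla u|^p\,dx,\qquad\mathcal E_2(u)=\int_Q\bigl(|\partial_1u|^p+|\partial_2u|^p\bigr)\,dx .
\]
Then $(\mathcal E_1,\mathcal F)$ and $(\mathcal E_2,\mathcal F)$ are self-similar $p$-energies with factor $\ell^{p-2}$, both satisfy Clarkson's inequality, and $\mathcal E_2$ is not a multiple of $\mathcal E_1$.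
\end{proposition}

\begin{proof}
Since $p>2$, Morrey's embedding identifies $\mathcal F$ with a subspace of $\mathcal C(Q)$. Both norms $\|u\|_{L^p}+\mathcal E_i(u)^{1/p}$ are equivalent to the Sobolev norm, so $\mathcal F$ is complete. For vectors $a,b$ in a Euclidean space,
\[
|a+b|^p+|a-b|^p\le\bigl(|a+b|^2+|a-b|^2\bigr)^{p/2}=\bigl(2|a|^2+2|b|^2\bigr)^{p/2}\le2^{p-1}\bigl(|a|^p+|b|^p\bigr),
\]
by monotonicity of $\ell^r$ norms, the parallelogram law and convexity of $r\mapsto r^{p/2}$. Integrating this with $a=\nabla u$, $b=\nabla v$ gives Clarkson's inequality for $\mathcal E_1$; with $a=\partial_iu$, $b=\partial_iv$ and a sum over $i$ it gives it for $\mathcal E_2$.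

A Sobolev function with zero gradient on a square is constant, which gives (a). Polynomials lie in $\mathcal F$, which gives (b). For (c), the chain rule for Lipschitz $\varphi$ reads $\partial_i(\varphi\circ u)=\varphi'(u)\,\partial_iu$ a.e., with the right side equal to $0$ where $\partial_iu=0$; hence $|\partial_i(\varphi\circ u)|\le|\partial_iu|$ for $i=1,2$. For (d), an isometry of $Q$ permutes the partial derivatives up to sign. For (e), $\nabla(u\circ F_j)=\ell^{-1}(\nabla u)\circ F_j$ and $F_j$ multiplies area by $\ell^{-2}$, so $\mathcal E_i(u\circ F_j)$ is $\ell^{2-p}$ times the energy of $u$ in $F_j(Q)$. Finally, let $u\in\mathcal C(Q)$ be of class $W^{1,p}$ in each subsquare. On almost every line parallel to an axis, $u$ is absolutely continuous on each of the $\ell$ closed segments cut out by the subsquares, hence on their union, and the partial derivatives lie in $L^p(Q)$. The characterization of Sobolev functions by absolute continuity on lines gives $u\in\mathcal F$.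

For the coordinate functions, $\mathcal E_1(x_1)=\mathcal E_2(x_1)=1$, while $\mathcal E_1(x_1+x_2)=2^{p/2}\neq2=\mathcal E_2(x_1+x_2)$.
\end{proof}

What separates $\mathcal E_1$ from $\mathcal E_2$ is the pair $(x_1,x_2)$: two functions of finite energy with independent gradients, which together map the space onto a set of positive area. On a carpet no such pair exists (Lemma~\ref{lem:area}).

\section{Cells, folding, and the space $\mathcal F$}\label{sec:setting}

From now on $K$ is a generalized carpet and $1<p<\infty$.

\subsection*{Geometry}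

Let $W_n=S^n$. For $w=w_1\cdots w_n\in W_n$ put $|w|=n$, $F_w=F_{w_1}\circ\dots\circ F_{w_n}$, $K_w=F_w(K)$ and $Q_w=F_w(Q)$. The map $F_w$ is $x\mapsto\ell^{-n}x+\sum_i\ell^{-i}w_i$, so the $Q_w$, $w\in W_n$, are distinct squares of the grid $\ell^{-n}\mathbb Z^2$, and $K=\bigcap_n\bigcup_{w\in W_n}Q_w$. The measure $m=N^{-1}\sum_j(F_j)_*m$ satisfies $m(K_w)\ge N^{-|w|}$, so it has full support. We write $\operatorname{osc}_Bf=\sup_Bf-\inf_Bf$, $|x|_\infty=\max\{|x_1|,|x_2|\}$, and
\[
R_1(x)=(1-x_1,x_2),\qquad R_2(x)=(x_1,1-x_2),\qquad\mathcal R=\{\mathrm{id},R_1,R_2,R_1R_2\}.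
\]
The group $\mathcal R\subset\mathrm{Sym}(K)$ acts simply transitively on the corners of $Q$, and each of its elements is its own inverse.

The maps $F_j$ have no common continuous left inverse on $K$, since neighboring cells overlap: for $\ell=3$ the point $(1/3,0)$ equals both $F_{(0,0)}(1,0)$ and $F_{(1,0)}(0,0)$. They do have one up to reflections. Define the \emph{folding map}
\[
\Phi(x)=(t(x_1),t(x_2)),\qquad t(r)=\operatorname{dist}(\ell r,2\mathbb Z);
\]
see Figure~\ref{fig:fold}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]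
\fill[gray!30] (1,1) rectangle (2,2);
\draw (0,0) grid (3,3);
\node at (0.5,0.5) {$\mathrm{id}$}; \node at (1.5,0.5) {$R_1$}; \node at (2.5,0.5) {$\mathrm{id}$};
\node at (0.5,1.5) {$R_2$}; \node at (2.5,1.5) {$R_2$};
\node at (0.5,2.5) {$\mathrm{id}$}; \node at (1.5,2.5) {$R_1$}; \node at (2.5,2.5) {$\mathrm{id}$};
\fill (0,0) circle (2pt); \fill (2,0) circle (2pt); \fill (0,2) circle (2pt); \fill (2,2) circle (2pt);
\end{tikzpicture}
\caption{The folding map $\Phi$ of the Sierpi\'nski carpet expands each of the eight first-level squares $F_j(Q)$ onto the unit square $Q$. The label in $F_j(Q)$ is the isometry $\Phi\circ F_j$ of $Q$, where $R_1$ and $R_2$ are the reflections $x_1\mapsto1-x_1$ and $x_2\mapsto1-x_2$. The dots are the points that $\Phi$ sends to the origin.}\label{fig:fold}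
\end{figure}

\begin{lemma}\label{lem:geometry}
\begin{itemize}
\item[(G1)] $\partial Q\subset K$, and every square of the grid $\ell^{-n}\mathbb Z^2$ that lies in $Q$ and has a side on $\partial Q$ is $Q_w$ for some $w\in W_n$.
\item[(G2)] If $x\in K_v$, $y\in K_w$ with $v,w\in W_n$ and $|x-y|_\infty<\ell^{-n}$, then $K_v\cap K_w\neq\emptyset$.
\item[(G3)] Each isometry $T$ of $Q$ induces a permutation $j\mapsto T(j)$ of $S$ with $T\circ F_j=F_{T(j)}\circ T$, and $T(K)=K$.
\item[(G4)] The graph on $W_n$ that joins $v\ne w$ when $Q_v$ and $Q_w$ share a side is connected.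
\item[(G5)] For each $j\in S$ the map $T_j=\Phi\circ F_j$ on $Q$ belongs to $\mathcal R$, and $\Phi(K)=K$. The iterate $t^n$ maps each interval $[k\ell^{-n},(k+1)\ell^{-n}]\subset[0,1]$, $k\in\mathbb Z$, affinely onto $[0,1]$.
\end{itemize}
\end{lemma}

\begin{proof}
(G1) By (S2), $\partial Q\subset\bigcup_jF_j(\partial Q)$. Iterating, $\partial Q\subset\bigcup_{w\in W_n}Q_w$ for all $n$, so $\partial Q\subset K$. The midpoint of a side of a grid square lying on $\partial Q$ belongs to no other grid square in $Q$, so that square is one of the $Q_w$.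

(G2) Disjoint grid squares have $|\cdot|_\infty$-distance at least $\ell^{-n}$, so $Q_v\cap Q_w\neq\emptyset$. If $v\neq w$, this intersection is a common side or corner, which lies in $\partial Q_v\cap\partial Q_w\subset K_v\cap K_w$ by (G1).

(G3) With $a_j=j/(\ell-1)$ we have $F_j(x)=\ell^{-1}x+(1-\ell^{-1})a_j$. Define $T(j)\in S$ by $Ta_j=a_{T(j)}$, using (S1). Since $T$ is affine, $TF_j(x)=\ell^{-1}Tx+(1-\ell^{-1})Ta_j=F_{T(j)}(Tx)$. Then $T(K)=\bigcup_jF_{T(j)}(T(K))$, and uniqueness of the invariant set gives $T(K)=K$.

(G4) For $n=1$ this is (S3). Suppose it holds for $n$. For fixed $j\in S$ the words $jw$, $w\in W_n$, span a copy of the level-$n$ graph, so it suffices to join the copies in $Q_j$ and $Q_{j'}$ when these squares share a side. Take two grid squares of side $\ell^{-n-1}$, one in $Q_j$ and one in $Q_{j'}$, that are mirror images across the common side and touch it. By (G1), transported by $F_j$ and $F_{j'}$, they are $Q_{jw}$ and $Q_{j'w'}$ for some $w,w'\in W_n$, and they share a side.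

(G5) For $r\in[0,1]$ and $k\in\mathbb Z$, $t((r+k)/\ell)=\operatorname{dist}(r+k,2\mathbb Z)$ equals $r$ if $k$ is even and $1-r$ if $k$ is odd. This gives $T_j\in\mathcal R$, and $\Phi(K)=\bigcup_jT_j(K)=K$. It also shows that $t$ maps an interval $[k\ell^{-n},(k+1)\ell^{-n}]\subset[0,1]$ affinely onto an interval of the same type with $n-1$ in place of $n$; induction finishes the proof.
\end{proof}

\subsection*{Weak limits and the Poincar\'e inequality}

Clarkson's inequality enters only through the following lemma.

\begin{lemma}\label{lem:clarkson}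
A self-similar $p$-energy for which $\mathcal E^{1/p}$ satisfies Clarkson's inequality is reflexive.
\end{lemma}

\begin{proof}
Let $\mathsf N_1=\|\cdot\|_{L^p(m)}$, $\mathsf N_2=\mathcal E^{1/p}$ and $\|f\|_*=(\mathsf N_1(f)^p+\mathsf N_2(f)^p)^{1/p}$, so that $\|f\|_*\le\|f\|_{\mathcal F}\le2\|f\|_*$. We claim that $\|\cdot\|_*$ satisfies Clarkson's inequality. For $p\ge2$, add the inequalities for $\mathsf N_1$ and $\mathsf N_2$. For $p\le2$ let $r=p'/p=p'-1\ge1$. The inequality for $\mathsf N_i$ says that the vector $\bigl(\mathsf N_i(f+g)^p,\mathsf N_i(f-g)^p\bigr)$ has $\ell^r$ norm at most $2^{1/r}(\mathsf N_i(f)^p+\mathsf N_i(g)^p)$; the triangle inequality in $\ell^r$ bounds the sum of the two vectors, which is the claim. If now $\|f\|_*=\|g\|_*=1$ and $\|f-g\|_*\ge\varepsilon$, then $\|f+g\|_*^{q}\le2^{q}-\varepsilon^{q}$ with $q=\max\{p,p'\}$. So $\|\cdot\|_*$ is uniformly convex, and uniformly convex Banach spaces are reflexive (Milman--Pettis theorem).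
\end{proof}

\emph{From now on $(\mathcal E,\mathcal F)$ is a reflexive self-similar $p$-energy on $K$ with factor $\rho>0$.} Reflexivity is used through the fact that bounded sequences in $\mathcal F$ have weakly convergent subsequences. We also use Mazur's theorem: a norm-closed convex set is weakly closed, so a continuous seminorm is weakly lower semicontinuous.

\begin{lemma}\label{lem:limits}
The inclusion $\mathcal F\to\mathcal C(K)$ is bounded. If $(f_k)$ is bounded in $\mathcal F$ and converges pointwise to a function $f$ on $K$, then $f\in\mathcal F$, $f_k\rightharpoonup f$ weakly, and $\mathcal E(f)\le\liminf_k\mathcal E(f_k)$. If $f_k\in\mathcal F$, $f_k\to f$ uniformly and $\liminf_k\mathcal E(f_k)<\infty$, then $f\in\mathcal F$ and $\mathcal E(f)\le\liminf_k\mathcal E(f_k)$.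
\end{lemma}

\begin{proof}
If $f_k\to f$ in $\mathcal F$ and $f_k\to g$ uniformly, then $f=g$ $m$-a.e., hence everywhere because $m$ has full support. The closed graph theorem gives the first claim, and point evaluations are bounded functionals on $\mathcal F$. Under the hypotheses of the second claim, every subsequence has a weakly convergent subsequence, whose limit is $f$ by evaluation at points; so $f\in\mathcal F$ and the whole sequence converges weakly. For the third claim pass to a subsequence that realizes the lower limit.
\end{proof}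

\begin{lemma}\label{lem:poincare}
There is $C_0$ with $\operatorname{osc}_K(f)^p\le C_0\,\mathcal E(f)$ for all $f\in\mathcal F$.
\end{lemma}

\begin{proof}
Subtracting the mean changes neither side. By Lemma~\ref{lem:limits} it therefore suffices to show $\|f\|_{L^p}\le C\mathcal E(f)^{1/p}$ when $\int f\,dm=0$. Otherwise there are $f_k$ with mean zero, $\|f_k\|_{L^p}=1$ and $\mathcal E(f_k)\to0$. Along a subsequence $f_k\rightharpoonup f$, where $\mathcal E(f)=0$ and $\int f\,dm=0$; by (a), $f=0$. Then $f_k\to0$ pointwise and $\sup_k\|f_k\|_\infty<\infty$, so $\|f_k\|_{L^p}\to0$ by dominated convergence, a contradiction.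
\end{proof}

Iterating (e), a function $f\in\mathcal C(K)$ lies in $\mathcal F$ if and only if $f\circ F_w\in\mathcal F$ for all $w\in W_n$, and then $\mathcal E(f)=\rho^n\sum_{w\in W_n}\mathcal E(f\circ F_w)$. Applying Lemma~\ref{lem:poincare} in each cell gives
\begin{equation}\label{eq:osc}
\operatorname{osc}_{K_w}(f)^p\le C_0\,\mathcal E(f\circ F_w),\qquad\rho^n\sum_{w\in W_n}\operatorname{osc}_{K_w}(f)^p\le C_0\,\mathcal E(f)\qquad(f\in\mathcal F).
\end{equation}

The next lemma is the only place where (b) and (c) are used, and of (c) it uses only the statement $\varphi\circ f\in\mathcal F$.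

\begin{lemma}\label{lem:algebra}
\begin{itemize}
\item[(i)] $\mathcal F$ is an algebra, is stable under the truncation $g\mapsto\min\{\max\{g,0\},1\}$, contains $1/g$ whenever $g\in\mathcal F$ and $g\ge1$, and is dense in $\mathcal C(K)$.
\item[(ii)] Let $\mathcal A\subset\mathcal C(K)$ be dense and stable under truncation. For disjoint compact sets $A,B\subset K$ there is $q\in\mathcal A$ with $0\le q\le1$, $q|_A=1$, $q|_B=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By (c) and scaling, $\varphi\circ f\in\mathcal F$ for every Lipschitz $\varphi$. Since $f$ is bounded, $f^2=\varphi\circ f$ for a Lipschitz $\varphi$, and $4fg=(f+g)^2-(f-g)^2$. For the reciprocal take $\varphi(r)=1/\max\{r,1\}$. (ii) Take a continuous function equal to $2$ on $A$ and $-1$ on $B$, approximate it by $g\in\mathcal A$ with error less than $1$, and truncate $g$.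
\end{proof}

The folding map lets us prescribe a function of $\mathcal F$ on one cell.

\begin{lemma}\label{lem:lift}
For $g\in\mathcal F$ and $j\in S$ the function $f=g\circ T_j\circ\Phi$ lies in $\mathcal F$ and $f\circ F_j=g$.
\end{lemma}

\begin{proof}
The function $f$ is continuous, and $f\circ F_i=g\circ T_j\circ T_i\in\mathcal F$ for all $i\in S$ by (G5) and (d). So $f\in\mathcal F$ by (e), and $T_j\circ T_j=\mathrm{id}$.
\end{proof}

\section{A discrete description of the energy}\label{sec:discrete}

For $f\in\mathcal C(K)$ put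
\[
O_n(f)=\rho^n\sum_{w\in W_n}\operatorname{osc}_{K_w}(f)^p .
\]
This quantity depends on the energy only through $p$ and $\rho$, and \eqref{eq:osc} bounds it by $C_0\mathcal E(f)$. For the converse we approximate $f$ by interpolating its values at the corners of the level-$n$ squares. This needs a partition of unity in $\mathcal F$ that looks the same in every cell, so that its energy is computed by (d) and (e). The model is bilinear interpolation on the square, where $\chi(x)=(1-x_1)(1-x_2)$ and its three reflections add up to $1$.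

Let $q\in\mathcal F$ be any function with
\begin{equation}\label{eq:q}
0\le q\le1,\qquad q=1\text{ on }K\cap[0,\tfrac12]^2,\qquad q=0\text{ on }K\cap(\{x_1=1\}\cup\{x_2=1\});
\end{equation}
one exists by Lemma~\ref{lem:algebra}. Let $\bar q=\sum_{R\in\mathcal R}q\circ R$. Every point is mapped into $[0,\frac12]^2$ by some $R\in\mathcal R$, so $\bar q\ge1$ and $\chi=q/\bar q\in\mathcal F$. Since $\bar q\circ R=\bar q$ and $q$ vanishes at the three corners other than the origin,
\begin{equation}\label{eq:chi}
\sum_{R\in\mathcal R}\chi\circ R=1,\quad0\le\chi\le1,\quad\chi=0\text{ on }K\cap(\{x_1=1\}\cup\{x_2=1\}),\quad\chi(0,0)=1 .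
\end{equation}
Let $V_n\subset K$ be the set of corners of the squares $Q_w$, $w\in W_n$. For $z=\ell^{-n}\zeta\in V_n$, $\zeta\in\mathbb Z^2$, and $x\in K$ define
\[
h_z(x)=\chi\bigl(|\ell^nx_1-\zeta_1|,|\ell^nx_2-\zeta_2|\bigr)\quad\text{if }|\ell^nx-\zeta|_\infty\le1,\qquad h_z(x)=0\quad\text{otherwise};
\]
the level $n$ will be clear from the context. We read the formula on a cell $K_w$, $w\in W_n$. If $z$ is a corner of $Q_w$, then for $x=F_w(y)$ the argument of $\chi$ is $Ry\in K$, where $R\in\mathcal R$ takes the corner $F_w^{-1}(z)$ to the origin; thus $h_z\circ F_w=\chi\circ R$. If $z$ is not a corner of $Q_w$, then $|\ell^nx-\zeta|_\infty\ge1$ on $Q_w$; in the case of equality the argument of $\chi$ lies in $\partial Q\subset K$ and has a coordinate equal to $1$; thus $h_z\circ F_w=0$. So $h_z$ is well defined, continuous on each of finitely many closed cells, hence continuous, and $h_z\in\mathcal F$ by (d) and (e). By \eqref{eq:chi}, $\sum_{z\in V_n}h_z=1$, $h_z(z)=1$, and therefore $h_z(z')=0$ for $z'\in V_n\setminus\{z\}$. For $f\in\mathcal C(K)$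 put
\[
P_nf=\sum_{z\in V_n}f(z)h_z\in\mathcal F .
\]

\begin{proposition}\label{prop:discrete}
Let $C_1=4^p\mathcal E(\chi)>0$. For $f\in\mathcal C(K)$ we have $P_nf\to f$ uniformly and $\mathcal E(P_nf)\le C_1O_n(f)$, and $f\in\mathcal F$ if and only if $\liminf_nO_n(f)<\infty$. For $f\in\mathcal F$,
\[
\sup_nO_n(f)\le C_0\,\mathcal E(f),\qquad\mathcal E(f)\le C_1\liminf_nO_n(f),\qquad P_nf\rightharpoonup f\text{ weakly in }\mathcal F .
\]
\end{proposition}

\begin{proof}
On $K_w$ only the four corners $z$ of $Q_w$ contribute, and $P_nf(x)-f(x)=\sum_z(f(z)-f(x))h_z(x)$. Hence $\|P_nf-f\|_\infty\le\max_{w\in W_n}\operatorname{osc}_{K_w}f\to0$ by uniform continuity. With $z_0=F_w(0,0)$, the function $(P_nf)\circ F_w-f(z_0)$ is a combination of the four functions $\chi\circ R$ with coefficients $f(z)-f(z_0)$, so $\mathcal E((P_nf)\circ F_w)^{1/p}\le4\operatorname{osc}_{K_w}(f)\,\mathcal E(\chi)^{1/p}$ by (a) and (d). Summing over $w$ gives $\mathcal E(P_nf)\le C_1O_n(f)$. The remaining claims follow from \eqref{eq:osc} and Lemma~\ref{lem:limits}.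
\end{proof}

\begin{corollary}\label{cor:discrete}
\begin{itemize}
\item[(i)] If $(\mathcal E',\mathcal F')$ is a second reflexive self-similar $p$-energy with the same factor $\rho$, then $\mathcal F=\mathcal F'$ and $C^{-1}\mathcal E\le\mathcal E'\le C\mathcal E$ for some $C\ge1$.
\item[(ii)] If $f\in\mathcal F^k$ and $|\varphi(y)-\varphi(y')|\le L\sum_i|y_i-y'_i|$ for $y,y'\in f(K)$, then $\varphi\circ f\in\mathcal F$ and $\mathcal E(\varphi\circ f)\le C_2L^p\sum_i\mathcal E(f_i)$ with $C_2=C_0C_1k^{p-1}$.
\item[(iii)] The rational span $\mathcal F_0$ of $\{h_z:z\in V_n,\ n\ge1\}$ is countable and dense in $\mathcal F$.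
\end{itemize}
\end{corollary}

\begin{proof}
(i) The quantities $O_n$ are the same for both pairs. (ii) $\operatorname{osc}_{K_w}(\varphi\circ f)^p\le L^p(\sum_i\operatorname{osc}_{K_w}f_i)^p\le L^pk^{p-1}\sum_i\operatorname{osc}_{K_w}(f_i)^p$, so $O_n(\varphi\circ f)\le L^pk^{p-1}C_0\sum_i\mathcal E(f_i)$. (iii) The real span is weakly dense because $P_nf\rightharpoonup f$, hence norm dense by Mazur's theorem.
\end{proof}

The same tools pin down the factor $\rho$.

\begin{proposition}\label{prop:rho}
We have $\rho>1$ and $\rho\ge\ell^p/N$. Moreover $\rho=\lim_nM_n^{-1/n}$, where $M_n$ is the infimum of $\sum_{w\in W_n}\operatorname{osc}_{K_w}(f)^p$ over all $f\in\mathcal C(K)$ with $f=0$ on $K\cap\{x_1=0\}$ and $f=1$ on $K\cap\{x_1=1\}$. In particular $\rho$ depends only on $K$ and $p$.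
\end{proposition}

\begin{proof}
Let $h^{(n)}$ be the function $h_{(0,0)}$ of level $n$. The origin is a corner of exactly one level-$n$ square, so $\mathcal E(h^{(n)})=\rho^n\mathcal E(\chi)$. Also $0\le h^{(n)}\le1$, and $h^{(n)}$ converges pointwise to the indicator function of the origin. If $\rho\le1$, the sequence is bounded in $\mathcal F$, and Lemma~\ref{lem:limits} puts this discontinuous function in $\mathcal F\subset\mathcal C(K)$, which is absurd.

The coordinate function $x_1$ has oscillation $\ell^{-n}$ on each level-$n$ cell, so $O_n(x_1)=(N\rho\,\ell^{-p})^n$. If $\rho<\ell^p/N$, Proposition~\ref{prop:discrete} gives $x_1\in\mathcal F$ and $\mathcal E(x_1)=0$, contradicting (a).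

Fix $u\in\mathcal F$ that is admissible in the definition of $M_n$ (Lemma~\ref{lem:algebra}). Then $\rho^nM_n\le O_n(u)\le C_0\mathcal E(u)$. Conversely, if $f$ is admissible, then $P_nf=f$ on $V_n$, which contains $(0,0)$ and $(1,0)$, so $1\le\operatorname{osc}_K(P_nf)^p\le C_0\mathcal E(P_nf)\le C_0C_1O_n(f)$. Thus $(C_0C_1)^{-1}\le\rho^nM_n\le C_0\mathcal E(u)$ for all $n$.
\end{proof}

By (G2) and \eqref{eq:osc}, for $f\in\mathcal F$ and $x,y\in K$,
\begin{equation}\label{eq:modulus}
|x-y|_\infty<\ell^{-n}\quad\Longrightarrow\quad|f(x)-f(y)|\le2\max_{w\in W_n}\operatorname{osc}_{K_w}f\le2\bigl(C_0\rho^{-n}\mathcal E(f)\bigr)^{1/p}.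
\end{equation}
Since $\rho>1$, families of bounded energy are equicontinuous.

\section{Energy measures}\label{sec:measures}

Comparability of two energies is a global statement, and to improve it to proportionality we localize. Self-similarity assigns to the cell $K_w$ the share $\rho^{|w|}\mathcal E(f\circ F_w)$ of the energy of $f$. Neighboring cells overlap along segments, and nothing tells us at this point that segments carry no energy. We therefore record the shares on $\Sigma$, where the cells are replaced by disjoint cylinders.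

For $w\in W_n$ let $[w]=\{\omega\in\Sigma:\omega_1\cdots\omega_n=w\}$, so $\pi([w])=K_w$, and for $\omega\in\Sigma$ let $[\omega]_n=[\omega_1\cdots\omega_n]$. For $j\in S$ and $T\in\mathrm{Sym}(K)$ let
\[
\sigma_j(\omega)=j\omega_1\omega_2\cdots,\qquad\hat T(\omega)=T(\omega_1)T(\omega_2)\cdots;
\]
$\sigma_j$ is a homeomorphism of $\Sigma$ onto $[j]$, and $\hat T$ is a homeomorphism of $\Sigma$. We use two standard facts about finite Borel measures on $\Sigma$.
\begin{itemize}
\item[(M1)] Clopen sets are finite disjoint unions of cylinders of one level, and they form an algebra generating the Borel sets. So, given finitely many finite measures, every Borel set is approximated by clopen sets in all of them at once, and an identity or inequality between measures that holds on cylinders holds on Borel sets.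
\item[(M2)] (Martingale convergence.) If $\lambda\ll\lambda_0$, then $\frac{d\lambda}{d\lambda_0}(\omega)=\lim_n\lambda([\omega]_n)/\lambda_0([\omega]_n)$ for $\lambda_0$-a.e.\ $\omega$.
\end{itemize}

For $f\in\mathcal F$ the numbers $\rho^{|w|}\mathcal E(f\circ F_w)$ are consistent by (e): the value for $w$ is the sum of the values for $wj$, $j\in S$. So there is a unique finite Borel measure $\Gamma_f$ on $\Sigma$, the \emph{energy measure} of $f$, with
\[
\Gamma_f([w])=\rho^{|w|}\mathcal E(f\circ F_w).
\]

\begin{lemma}\label{lem:gamma}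
Let $A\subset\Sigma$ be Borel, $j\in S$, $T\in\mathrm{Sym}(K)$, $f\in\mathcal F$.
\begin{itemize}
\item[(i)] $\Gamma_f(\Sigma)=\mathcal E(f)$ and $\Gamma_f(\sigma_jA)=\rho\,\Gamma_{f\circ F_j}(A)$.
\item[(ii)] $\Gamma_{f\circ T}(A)=\Gamma_f(\hat TA)$.
\item[(iii)] $f\mapsto\Gamma_f(A)^{1/p}$ is a seminorm on $\mathcal F$ bounded by $\mathcal E^{1/p}$; hence it is continuous and weakly lower semicontinuous.
\item[(iv)] In Corollary~\ref{cor:discrete}(ii), $\Gamma_{\varphi\circ f}\le C_2L^p\sum_i\Gamma_{f_i}$.
\end{itemize}
\end{lemma}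

\begin{proof}
By (M1) it suffices to take $A=[w]$ in (i), (ii), (iv) and $A$ clopen in (iii). Let $|w|=n$. (i) $\Gamma_f([jw])=\rho^{n+1}\mathcal E(f\circ F_j\circ F_w)=\rho\,\Gamma_{f\circ F_j}([w])$. (ii) With $w'=T(w_1)\cdots T(w_n)$, (G3) gives $T\circ F_w=F_{w'}\circ T$, so $\mathcal E(f\circ T\circ F_w)=\mathcal E(f\circ F_{w'})$ by (d), and $\hat T[w]=[w']$. (iii) For $A=\bigcup_{w\in I}[w]$, $I\subset W_n$, the quantity $(\rho^n\sum_{w\in I}\mathcal E(f\circ F_w))^{1/p}$ is a seminorm by Minkowski's inequality; for the triangle inequality on a Borel set, approximate with respect to $\Gamma_f,\Gamma_g,\Gamma_{f+g}$. (iv) Apply Corollary~\ref{cor:discrete}(ii) to $f\circ F_w$.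
\end{proof}

To compare the energy measures of all functions we need one measure that dominates them and has no superfluous mass. Let $g_1,g_2,\dots$ be the nonconstant elements of $\mathcal F_0$ and put
\[
\nu=\sum_{i\ge1}2^{-i}\,\Gamma_{g_i}/\mathcal E(g_i),
\]
a probability measure on $\Sigma$.

\begin{lemma}\label{lem:nu}
For a Borel set $Z\subset\Sigma$ the following are equivalent: $\nu(Z)=0$; $\Gamma_g(Z)=0$ for all $g\in\mathcal F_0$; $\Gamma_f(Z)=0$ for all $f\in\mathcal F$. In particular $\Gamma_f\ll\nu$ for all $f\in\mathcal F$.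
\end{lemma}

\begin{proof}
Constants have zero energy measure, so the first two conditions are equivalent. The last two are equivalent by density of $\mathcal F_0$ and Lemma~\ref{lem:gamma}(iii).
\end{proof}

There is no tangent space on $K$, but $k$ functions $f_1,\dots,f_k$ act as coordinates, and the relative energy of their linear combinations near a point defines a seminorm on $\mathbb R^k$. It plays the role of the norm $\|\cdot\|$ in $\int\|\nabla f\|^p$. We write $a\cdot f=\sum_ia_if_i$ and $|a|_1=\sum_i|a_i|$.

\begin{lemma}\label{lem:chain}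
Let $f\in\mathcal F^k$ and $\nu_f=\sum_i\Gamma_{f_i}$. For $\nu_f$-a.e.\ $\omega$ the limit
\[
s_\omega(a)=\lim_{n\to\infty}\bigl(\Gamma_{a\cdot f}([\omega]_n)/\nu_f([\omega]_n)\bigr)^{1/p}
\]
exists for all $a\in\mathbb R^k$ and defines a seminorm with $s_\omega(a)\le|a|_1$; put $s_\omega=0$ for the remaining $\omega$. For $\varphi\in C^1(\mathbb R^k)$ we have $\varphi\circ f\in\mathcal F$ and
\[
\Gamma_{\varphi\circ f}(d\omega)=s_\omega\bigl(\nabla\varphi(f(\pi\omega))\bigr)^p\,\nu_f(d\omega).
\]
In particular $\Gamma_{a\cdot f}=s_\omega(a)^p\,\nu_f$ for each $a\in\mathbb R^k$.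
\end{lemma}

\begin{proof}
For $\nu_f$-a.e.\ $\omega$ all $\nu_f([\omega]_n)$ are positive. By Lemma~\ref{lem:gamma}(iii), $s_{\omega,n}(a)=(\Gamma_{a\cdot f}([\omega]_n)/\nu_f([\omega]_n))^{1/p}$ is a seminorm bounded by $|a|_1$, hence $1$-Lipschitz for $|\cdot|_1$. Also $\Gamma_{a\cdot f}\ll\nu_f$. By (M2), for a.e.\ $\omega$ the sequence converges at all $a\in\mathbb Q^k$, and equi-Lipschitz functions that converge on a dense set converge locally uniformly.

Let $\varphi\in C^1(\mathbb R^k)$. It is Lipschitz on the convex hull of $f(K)$, so $\varphi\circ f\in\mathcal F$ and $\Gamma_{\varphi\circ f}\ll\nu_f$ by Corollary~\ref{cor:discrete}(ii) and Lemma~\ref{lem:gamma}(iv). We replace $\varphi$ by a linear function on each cell. For $w\in W_n$ pick $x_w\in K_w$ and let $a_w=\nabla\varphi(f(x_w))$. Let $\epsilon_n$ be the maximum over $w\in W_n$, over $i$, and over $y$ in the convex hull of $f(K_w)$ of $|\partial_i\varphi(y)-(a_w)_i|$. Then $\epsilon_n\to0$ by uniform continuity of $f$ and of $\nabla\varphi$ on compact sets. By the mean value theorem, $y\mapsto\varphi(y)-a_w\cdot y$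 satisfies the hypothesis of Corollary~\ref{cor:discrete}(ii) on $f(K_w)$ with $L=\epsilon_n$. Applying the corollary to $f\circ F_w$ gives $\Gamma_{\varphi\circ f-a_w\cdot f}([w])\le C_2\epsilon_n^p\,\nu_f([w])$. For $[w]=[\omega]_n$ the triangle inequality yields
\[
\Bigl|\bigl(\Gamma_{\varphi\circ f}([\omega]_n)/\nu_f([\omega]_n)\bigr)^{1/p}-s_{\omega,n}(a_w)\Bigr|\le C_2^{1/p}\epsilon_n .
\]
As $n\to\infty$, $a_w\to\nabla\varphi(f(\pi\omega))$, so $s_{\omega,n}(a_w)\to s_\omega(\nabla\varphi(f(\pi\omega)))$ by locally uniform convergence. Now apply (M2).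
\end{proof}

\begin{example}\label{ex:squareseminorm}
On the square of Proposition~\ref{prop:square} take $f=(x_1,x_2)$. For $\mathcal E_1$, $\Gamma_{a\cdot f}([w])=\ell^{(p-2)n}\ell^{-np}|a|^p=\ell^{-2n}|a|^p$ for $w\in W_n$, so $s_\omega(a)=2^{-1/p}|a|$. For $\mathcal E_2$ the same computation gives $s_\omega(a)=2^{-1/p}(|a_1|^p+|a_2|^p)^{1/p}$. The seminorm recovers the norm from which the energy was made.
\end{example}

\section{Rank one}\label{sec:rank}

We show that on a carpet the seminorm $s_\omega$ of a pair of functions is almost never a norm. The argument takes place in the plane, to which we push the energy measure forward by $f\circ\pi$. It has two ingredients: the image measure is singular, and a singular measure cannot control gradients in two independent directions. Let $\mathcal L^2$ be Lebesgue measure on $\mathbb R^2$.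

\begin{lemma}\label{lem:area}
For $f=(f_1,f_2)\in\mathcal F^2$ we have $\mathcal L^2(f(K))=0$.
\end{lemma}

\begin{proof}
The set $f(K_w)$ lies in a rectangle with sides $\alpha_w=\operatorname{osc}_{K_w}f_1$ and $\beta_w=\operatorname{osc}_{K_w}f_2$, so $\mathcal L^2(f(K))\le\sum_{w\in W_n}\alpha_w\beta_w$. By \eqref{eq:osc}, $\|\alpha\|_{\ell^p}\|\beta\|_{\ell^p}\le C\rho^{-2n/p}$ with $C=C_0^{2/p}(\mathcal E(f_1)\mathcal E(f_2))^{1/p}$. If $p\le2$, then $\sum_w\alpha_w\beta_w\le\|\alpha\|_{\ell^2}\|\beta\|_{\ell^2}\le\|\alpha\|_{\ell^p}\|\beta\|_{\ell^p}\to0$ because $\rho>1$. If $p>2$, H\"older's inequality with the three exponents $p$, $p$, $p/(p-2)$ gives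
\[
\sum_{w\in W_n}\alpha_w\beta_w\le\|\alpha\|_{\ell^p}\|\beta\|_{\ell^p}\,(N^n)^{(p-2)/p}\le C\bigl(N^{p-2}/\rho^2\bigr)^{n/p}.
\]
By Proposition~\ref{prop:rho}, $N^{p-2}/\rho^2\le N^p/\ell^{2p}=(N/\ell^2)^p<1$.
\end{proof}

This is where $N<\ell^2$ is used. On the square, $N=\ell^2$ and $\rho=\ell^{p-2}$ give $N^{p-2}/\rho^2=1$, and $f=(x_1,x_2)$ has image of area $1$.

The second ingredient is easiest to see for a measure on a curve.

\begin{example}\label{ex:segment}
Let $\mu$ be length measure on the segment $[0,1]\times\{0\}$, and let $\varphi_k(y)=\psi(y)\sin(ky_2)/k$, where $\psi\in C^1_c(\mathbb R^2)$ equals $1$ near the segment. Then $\varphi_k\to0$ uniformly while $\nabla\varphi_k=e_2$ on the segment: the normal derivative is not determined by the limit function. The tangential direction is different, and the reason is integration by parts: $\int e_1\cdot\nabla\varphi\,d\mu=\varphi(1,0)-\varphi(0,0)$ tends to $0$ when $\varphi\to0$ uniformly. In other words, $\operatorname{div}(e_1\mu)=\delta_{(0,0)}-\delta_{(1,0)}$ is a finite measure.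
\end{example}

In general, the directions in which $\mu$ controls derivatives are spanned by the fields $\tau$ for which $\operatorname{div}(\tau\mu)$ is a finite measure. For singular $\mu$ these fields span at most a line. We deduce this from a theorem on functions of bounded variation. Recall that $u\in L^1_{\mathrm{loc}}(\mathbb R^2;\mathbb R^2)$ belongs to $BV_{\mathrm{loc}}$ if its distributional derivative $\nabla u$ is a matrix-valued Radon measure; let $\nabla^{\mathrm s}u$ be the part of $\nabla u$ singular to $\mathcal L^2$. Alberti's rank-one theorem \cite{Alberti} states that the density $d\nabla^{\mathrm s}u/d|\nabla^{\mathrm s}u|$ has rank one $|\nabla^{\mathrm s}u|$-a.e. For $v\in\mathbb R^2$ let $v^\perp=(-v_2,v_1)$.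

\begin{lemma}\label{lem:alberti}
Let $\mu$ be a finite positive Borel measure on $\mathbb R^2$ singular to $\mathcal L^2$. For $i=1,2$ let $\tau_i\in L^1(\mu;\mathbb R^2)$ and let $\kappa_i$ be a finite signed measure with $\operatorname{div}(\tau_i\mu)=\kappa_i$, that is, $\int\tau_i\cdot\nabla\varphi\,d\mu=-\int\varphi\,d\kappa_i$ for $\varphi\in C_c^\infty(\mathbb R^2)$. Then $\det(\tau_1,\tau_2)=0$ $\mu$-a.e.
\end{lemma}

\begin{proof}
In the plane a divergence-free field becomes a gradient after rotation by a right angle. So we first remove the divergence by an absolutely continuous correction, which leaves the singular part untouched. Let $\Psi(y)=y/(2\pi|y|^2)$, the gradient of the fundamental solution $\frac1{2\pi}\log|y|$ of the Laplacian, so that $\int\Psi(y-x)\cdot\nabla\varphi(y)\,dy=-\varphi(x)$ for $\varphi\in C_c^\infty$. For each disk $B_r$ centered at $0$, $\int_{B_r}|\Psi(y-x)|\,dy\le1+r^2/2$ for all $x$. By Fubini's theorem $b_i=\Psi*\kappa_i$ lies in $L^1_{\mathrm{loc}}$ and $\int b_i\cdot\nabla\varphi\,dy=-\int\varphi\,d\kappa_i$. Hence the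 vector-valued Radon measure $M_i=\tau_i\mu-b_i\mathcal L^2$ has divergence zero.

Let $\vartheta_\delta$, $0<\delta<1$, be a mollifier supported in $B_\delta$. The smooth field $M_i*\vartheta_\delta$ is divergence-free, so $(M_i*\vartheta_\delta)^\perp$ is curl-free on $\mathbb R^2$ and equals $\nabla u_{i,\delta}$ for a smooth $u_{i,\delta}$ with mean zero on $B_1$. Since $\int_{B_r}|\nabla u_{i,\delta}|\le|M_i|(B_{r+1})$, the Poincar\'e inequality bounds $u_{i,\delta}$ in $W^{1,1}(B_r)$ for each $r\geq 1$. By Rellich's theorem a sequence $u_{i,\delta}$, $\delta\to0$, converges in $L^1_{\mathrm{loc}}$ to a function $u_i$ with $\nabla u_i=M_i^\perp$. Thus $u=(u_1,u_2)\in BV_{\mathrm{loc}}$, and $\nabla^{\mathrm s}u=\mathsf A\mu$, where $\mathsf A$ is the matrix with rows $\tau_1^\perp,\tau_2^\perp$. Then $|\nabla^{\mathrm s}u|=|\mathsf A|\mu$ and the density is $\mathsf A/|\mathsf A|$. By Alberti's theorem $\mathsf A$ has rank one $\mu$-a.e.\ on $\{\mathsf A\neq0\}$, so $\det\mathsf A=\det(\tau_1,\tau_2)$ vanishes $\mu$-a.e.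
\end{proof}

\begin{proposition}\label{prop:rank}
Let $f=(f_1,f_2)\in\mathcal F^2$. For $\nu_f$-a.e.\ $\omega$ there is $v_\omega\in\mathbb R^2\setminus\{0\}$ with $s_\omega(a)=|v_\omega\cdot a|$ for all $a\in\mathbb R^2$.
\end{proposition}

\begin{proof}
Since $\nu_f=\Gamma_{f_1}+\Gamma_{f_2}$, we have $s_\omega(e_1)^p+s_\omega(e_2)^p=1$ a.e., so $s_\omega\neq0$. A nonzero seminorm on $\mathbb R^2$ that is not a norm has a one-dimensional kernel and therefore the stated form. Suppose then that $s_\omega$ is a norm on a set that is not $\nu_f$-null. A norm has a positive minimum on the unit circle, so for some $\varepsilon>0$ the Borel set $B=\{\omega:s_\omega(a)\ge\varepsilon|a|\text{ for all }a\in\mathbb Q^2\}$ has $\nu_f(B)>0$; by continuity the inequality holds for all $a\in\mathbb R^2$. Let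
\[
\mu=(f\circ\pi)_*\nu_f,\qquad\mu_B=(f\circ\pi)_*(\mathbf 1_B\nu_f)\le\mu .
\]
The measure $\mu$ is carried by the compact set $f(K)$, so it is singular to $\mathcal L^2$ by Lemma~\ref{lem:area}. By Lemma~\ref{lem:chain} and $s_\omega(a)\le|a|_1\le\sqrt2\,|a|$,
\begin{equation}\label{eq:twosided}
\varepsilon^p\int|\nabla\varphi|^p\,d\mu_B\le\mathcal E(\varphi\circ f)\le2^{p/2}\int|\nabla\varphi|^p\,d\mu\qquad(\varphi\in C^1_c(\mathbb R^2)).
\end{equation}
Let $\mathcal G$ be the closure of $\{(\varphi,\nabla\varphi):\varphi\in C^1_c(\mathbb R^2)\}$ in $C_0(\mathbb R^2)\times L^p(\mu;\mathbb R^2)$. We show first that lower semicontinuity of $\mathcal E$ excludes the behavior of Example~\ref{ex:segment} on the part of the plane seen by $\mu_B$, and then that singularity forces this behavior $\mu$-almost everywhere.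

\emph{Step 1: if $(0,V)\in\mathcal G$, then $V=0$ $\mu_B$-a.e.} Let $\varphi_k\to0$ uniformly and $\nabla\varphi_k\to V$ in $L^p(\mu)$. For fixed $k$, $(\varphi_k-\varphi_l)\circ f\to\varphi_k\circ f$ uniformly as $l\to\infty$, so Lemma~\ref{lem:limits} and the upper bound in \eqref{eq:twosided} give
\[
\mathcal E(\varphi_k\circ f)\le\liminf_{l}\mathcal E\bigl((\varphi_k-\varphi_l)\circ f\bigr)\le2^{p/2}\|\nabla\varphi_k-V\|^p_{L^p(\mu)}\longrightarrow0\qquad(k\to\infty).
\]
By the lower bound in \eqref{eq:twosided}, $\nabla\varphi_k\to0$ in $L^p(\mu_B)$. Since $\mu_B\le\mu$, also $\nabla\varphi_k\to V$ in $L^p(\mu_B)$.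

\emph{Step 2: there is $(0,V)\in\mathcal G$ with $|V|=1$ $\mu$-a.e.} The dual of $C_0(\mathbb R^2)\times L^p(\mu;\mathbb R^2)$ consists of the pairs $(\kappa,\tau)$ of a finite signed measure and a field $\tau\in L^{p'}(\mu;\mathbb R^2)$. Such a pair annihilates $\mathcal G$ if and only if $\int\varphi\,d\kappa+\int\tau\cdot\nabla\varphi\,d\mu=0$ for all $\varphi\in C^1_c$, and then $\operatorname{div}(\tau\mu)=\kappa$. Let $\mathcal T$ be the set of second components $\tau$ of annihilating pairs. By the Hahn--Banach theorem, $(0,V)\in\mathcal G$ as soon as $\int\tau\cdot V\,d\mu=0$ for all $\tau\in\mathcal T$. Since $p'<\infty$, there is a sequence $\tau_1,\tau_2,\dots$ dense in $\mathcal T$ in the norm of $L^{p'}(\mu)$; fix Borel representatives. By Lemma~\ref{lem:alberti}, the Borel set $Y=\{y:\det(\tau_i(y),\tau_{i'}(y))=0\text{ for all }i,i'\}$ has full $\mu$-measure. Put $V=0$ off $Y$. On $Y$ put $V(y)=e_1$ if all $\tau_i(y)$ vanish, and otherwise $V(y)=\tau_i(y)^\perp/|\tau_i(y)|$ for the first $i$ with $\tau_i(y)\neq0$. Then $V$ is Borel, $|V|=1$ on $Y$,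 and $\tau_i\cdot V=0$ everywhere for all $i$, because on $Y$ the vectors $\tau_i(y)$ lie on one line. By density $\int\tau\cdot V\,d\mu=0$ for all $\tau\in\mathcal T$.

The field $V$ of Step 2 satisfies $|V|=1$ $\mu_B$-a.e.\ and, by Step 1, $V=0$ $\mu_B$-a.e. Hence $\mu_B=0$, whereas $\mu_B(\mathbb R^2)=\nu_f(B)>0$.
\end{proof}

\section{The derivation and the density}\label{sec:derivation}

Proposition~\ref{prop:rank} concerns one pair of functions at a time. We now treat all functions at once. At a point $\omega$ we choose one reference function with nonzero energy density and measure every other function against it; the signed ratio is $Df(\omega)$.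

For $g\in\mathcal F_0$ let $\gamma_g(\omega)=\lim_n(\Gamma_g([\omega]_n)/\nu([\omega]_n))^{1/p}$, so that $\Gamma_g=\gamma_g^p\,\nu$ by (M2). There is a Borel set $\Sigma_0$ of full $\nu$-measure such that for $\omega\in\Sigma_0$:
\begin{itemize}
\item[(D1)] the limits exist and are finite for all $g\in\mathcal F_0$, and $\gamma_{g+h}(\omega)\le\gamma_g(\omega)+\gamma_h(\omega)$, $\gamma_{rg}(\omega)=|r|\gamma_g(\omega)$ for $g,h\in\mathcal F_0$, $r\in\mathbb Q$;
\item[(D2)] for all $g,h\in\mathcal F_0$ there are $\alpha,\beta\in\mathbb R$ with $\gamma_{ag+bh}(\omega)=|a\alpha+b\beta|$ for all $a,b\in\mathbb Q$;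
\item[(D3)] $\gamma_{g_i}(\omega)>0$ for some $i$.
\end{itemize}
Indeed, (D1) follows from (M2), Lemma~\ref{lem:gamma}(iii) and countability of $\mathcal F_0$. For (D2) fix $g,h$, let $s_\omega$ be the seminorm of the pair $(g,h)$, redefined as $0$ on the $(\Gamma_g+\Gamma_h)$-null set where Proposition~\ref{prop:rank} fails, and let $\theta=d(\Gamma_g+\Gamma_h)/d\nu$. Then $\Gamma_{ag+bh}=s_\omega(a,b)^p\theta\,\nu$, so $\gamma_{ag+bh}(\omega)=\theta(\omega)^{1/p}s_\omega(a,b)$ for $\nu$-a.e.\ $\omega$ and all rational $a,b$, and the right side has the required form. For (D3), the set where all $\gamma_{g_i}$ vanish is null for every $\Gamma_{g_i}$, hence for $\nu$.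

For $\omega\in\Sigma_0$ let $i=i(\omega)$ be the first index in (D3) and $\beta=\beta(\omega)=\gamma_{g_i}(\omega)>0$. Given $g\in\mathcal F_0$, apply (D2) to $(g,g_i)$ and change the sign of both constants if necessary: there is a real number $Dg(\omega)$ with
\begin{equation}\label{eq:defD}
\gamma_{ag+bg_i}(\omega)=|a\,Dg(\omega)+b\beta|\qquad(a,b\in\mathbb Q).
\end{equation}
It is unique and Borel in $\omega$, since $4\beta\,Dg=\gamma_{g+g_i}^2-\gamma_{g-g_i}^2$. The following proposition proves Theorem~\ref{thm:general}(ii).

\begin{proposition}\label{prop:D}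
The map $D$ extends to a bounded linear map $D\colon\mathcal F\to L^p(\nu)$ with $\Gamma_f=|Df|^p\,\nu$ for all $f\in\mathcal F$, and $D(\varphi\circ f)=\sum_i\partial_i\varphi(f\circ\pi)\,Df_i$ for $f\in\mathcal F^k$, $\varphi\in C^1(\mathbb R^k)$.
\end{proposition}

\begin{proof}
Fix $\omega\in\Sigma_0$ and $g,h\in\mathcal F_0$. Uniqueness in \eqref{eq:defD} gives $D(rg)=rDg$ for $r\in\mathbb Q$. Choose rationals $r_k\to Dg(\omega)/\beta$ and $r'_k\to Dh(\omega)/\beta$. By \eqref{eq:defD} and (D1),
\[
|D(g+h)-(r_k+r'_k)\beta|=\gamma_{g+h-(r_k+r'_k)g_i}\le\gamma_{g-r_kg_i}+\gamma_{h-r'_kg_i}=|Dg-r_k\beta|+|Dh-r'_k\beta|\to0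
\]
at $\omega$, so $D(g+h)=Dg+Dh$. Taking $b=0$ in \eqref{eq:defD}, $|Dg|=\gamma_g$, so $\Gamma_g=|Dg|^p\nu$ and $\|Dg\|_{L^p(\nu)}=\mathcal E(g)^{1/p}\le\|g\|_{\mathcal F}$. Hence $D$ extends by continuity to $\mathcal F$, and the extension is linear over $\mathbb R$. For Borel $A$, both sides of $\Gamma_f(A)^{1/p}=\|\mathbf 1_ADf\|_{L^p(\nu)}$ are continuous in $f$ and agree on $\mathcal F_0$.

Lemma~\ref{lem:chain} gives the chain rule only up to sign, and we fix the sign by adding multiples of a further function. Let $f\in\mathcal F^k$, $\varphi\in C^1(\mathbb R^k)$, $g\in\mathcal F_0$. Let $s_\omega$ be the seminorm on $\mathbb R^{k+1}$ of $(f,g)$ and $\theta=d(\nu_f+\Gamma_g)/d\nu$. Computing the $\nu$-density of $\Gamma_{a\cdot f+bg}$ in two ways gives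
\[
\theta(\omega)^{1/p}s_\omega(a,b)=\Bigl|\sum_ia_iDf_i(\omega)+b\,Dg(\omega)\Bigr|
\]
for $\nu$-a.e.\ $\omega$ and all rational $(a,b)$, hence, by continuity of both sides, for all real $(a,b)$. Put $u=D(\varphi\circ f)$ and $u'=\sum_i\partial_i\varphi(f\circ\pi)Df_i$. Lemma~\ref{lem:chain} for the function $(y,y_{k+1})\mapsto\varphi(y)+by_{k+1}$ shows that $\Gamma_{\varphi\circ f+bg}$ has $\nu$-density $|u'+bDg|^p$; it also has density $|u+bDg|^p$. So $\nu$-a.e.\ $u^2+2buDg=u'^2+2bu'Dg$ for all $b\in\mathbb Q$, and $u=u'$ a.e.\ on $\{Dg\neq0\}$. By (D3) the sets $\{Dg\ne0\}$, $g\in\mathcal F_0$, cover $\Sigma_0$.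
\end{proof}

We are now in the situation of Example~\ref{ex:interval}: a second energy can differ from $\int|Df|^p\,d\nu$ only by a scalar weight.

\begin{proposition}\label{prop:H}
Let $(\mathcal E',\mathcal F')$ be a second reflexive self-similar $p$-energy on $K$, with energy measures $\Gamma'_f$. Then $\mathcal F'=\mathcal F$, and there are $C\ge1$ and a Borel function $H\colon\Sigma\to[C^{-1},C]$ with $\Gamma'_f=H\,\Gamma_f$ for all $f\in\mathcal F$. Moreover $H\circ\sigma_j=H$ and $H\circ\hat T=H$ $\nu$-a.e.\ for all $j\in S$ and $T\in\mathrm{Sym}(K)$.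
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:rho} both pairs have the same factor $\rho$. Corollary~\ref{cor:discrete}(i) gives $\mathcal F=\mathcal F'$ and, applied to the functions $f\circ F_w$, $C^{-1}\Gamma_f\le\Gamma'_f\le C\,\Gamma_f$. Define $\gamma'_g$ for $g\in\mathcal F_0$ like $\gamma_g$, with $\Gamma'$ in place of $\Gamma$ and the same $\nu$. On a Borel set $\Sigma_1\subset\Sigma_0$ of full measure, (D1) holds for $\gamma'$ and $C^{-1/p}\gamma_g\le\gamma'_g\le C^{1/p}\gamma_g$. Fix $\omega\in\Sigma_1$, $g\in\mathcal F_0$, $i=i(\omega)$, and rationals $r_k\to Dg(\omega)/\beta$. At $\omega$,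
\[
\bigl|\gamma'_g-|r_k|\gamma'_{g_i}\bigr|\le\gamma'_{g-r_kg_i}\le C^{1/p}\gamma_{g-r_kg_i}=C^{1/p}|Dg-r_k\beta|\to0 .
\]
Hence $\gamma'_g=|Dg|\,\gamma'_{g_i}/\beta$. Put $H(\omega)=(\gamma'_{g_i}(\omega)/\gamma_{g_i}(\omega))^p$ with $i=i(\omega)$ on $\Sigma_1$, and $H=1$ elsewhere. Then $\Gamma'_g=H|Dg|^p\nu$ for $g\in\mathcal F_0$. For Borel $A$, both $\Gamma'_f(A)^{1/p}$ and $\|\mathbf 1_AH^{1/p}Df\|_{L^p(\nu)}$ are continuous in $f\in\mathcal F$, so $\Gamma'_f=H|Df|^p\nu=H\,\Gamma_f$ for all $f$.

Let $g\in\mathcal F$ and $j\in S$, and take $f\in\mathcal F$ with $f\circ F_j=g$ from Lemma~\ref{lem:lift}. Lemma~\ref{lem:gamma}(i), for both energies and with the same $\rho$, gives for Borel $A$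
\[
\int_AH\,d\Gamma_g=\Gamma'_g(A)=\rho^{-1}\Gamma'_f(\sigma_jA)=\rho^{-1}\int_{\sigma_jA}H\,d\Gamma_f=\int_AH\circ\sigma_j\,d\Gamma_g .
\]
So $\{H\circ\sigma_j\neq H\}$ is $\Gamma_g$-null for every $g\in\mathcal F$, hence $\nu$-null by Lemma~\ref{lem:nu}. For $T\in\mathrm{Sym}(K)$ take $f=g\circ T^{-1}$; Lemma~\ref{lem:gamma}(ii) gives
\[
\int_AH\,d\Gamma_g=\Gamma'_{f\circ T}(A)=\Gamma'_f(\hat TA)=\int_{\hat TA}H\,d\Gamma_f=\int_AH\circ\hat T\,d\Gamma_g ,
\]
and we conclude in the same way.
\end{proof}

\section{The zero--one law}\label{sec:zeroone}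

In Example~\ref{ex:interval} the invariant weight was constant because the function $x$ is reproduced by the maps $F_j$ up to an affine change, so that its energy measure is known on every cell. The axioms provide no such function on a carpet, and $\nu$ is not given as a product measure. We therefore turn the question about sets into one about functions. Given an invariant set $\Lambda\subset\Sigma$, the functions that put no energy on $\Lambda$ form a closed subalgebra $\mathcal N$ of $\mathcal F$ that respects the whole structure. If $\Lambda$ is not everything, $\mathcal N$ contains a nonconstant function; the geometry of $K$ then forces $\mathcal N$ to separate points; and then $\mathcal N$ contains a partition of unity as in Section~\ref{sec:discrete}, so $\mathcal N=\mathcal F$.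

\subsection*{Invariant equivalence relations}

A \emph{continuum} is a nonempty compact connected metric space. We need two facts from topology.

\begin{lemma}\label{lem:cut}
Let $Z$ be a compact metric space and $A,B\subset Z$ closed sets such that no component of $Z$ meets both. Then $Z$ is a disjoint union of closed sets $Z_1\supset A$ and $Z_2\supset B$.
\end{lemma}

\begin{proof}
In a compact metric space the component of a point is the intersection of the clopen sets containing it. So for $a\in A$, $b\in B$ there is a clopen set $U_{a,b}$ containing $a$ and not $b$. For fixed $a$ finitely many complements of the $U_{a,b}$ cover $B$, so a finite intersection $U_a$ contains $a$ and misses $B$. Finitely many $U_a$ cover $A$; let $Z_1$ be their union.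
\end{proof}

\begin{lemma}\label{lem:cross}
Let $A,B\subset Q$ be continua, where $A$ meets $\{x_1=0\}$ and $\{x_1=1\}$ and $B$ meets $\{x_2=0\}$ and $\{x_2=1\}$. Then $A\cap B\neq\emptyset$.
\end{lemma}

\begin{proof}
Otherwise let $0<\epsilon<\frac12\operatorname{dist}(A,B)$. The open $\epsilon$-neighborhood of $A$ in $\mathbb R^2$ is connected, so it contains a path from a point of $A\cap\{x_1=0\}$ to a point of $A\cap\{x_1=1\}$. Composing with the nearest-point projection onto $Q$, which is $1$-Lipschitz and fixes $A$, we get a path $\xi\colon[0,1]\to Q$ within distance $\epsilon$ of $A$ with $\xi_1(0)=0$, $\xi_1(1)=1$. Exchanging the coordinates, there is a path $\eta\colon[0,1]\to Q$ within $\epsilon$ of $B$ with $\eta_2(0)=0$, $\eta_2(1)=1$. The Poincar\'e--Miranda theorem says that a continuous map $(\psi_1,\psi_2)\colon[0,1]^2\to\mathbb R^2$ with $\psi_1(0,r')\le0\le\psi_1(1,r')$ and $\psi_2(r,0)\le0\le\psi_2(r,1)$ for all $r,r'$ has a zero. It applies to $\psi_1(r,r')=\xi_1(r)-\eta_1(r')$, $\psi_2(r,r')=\eta_2(r')-\xi_2(r)$. At a zero $\xi(r)=\eta(r')$,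 so $\operatorname{dist}(A,B)\le2\epsilon$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:relation}
Let $\sim$ be an equivalence relation on $K$ that is closed in $K\times K$, has connected classes, and satisfies: $x\sim y$ implies $F_j(x)\sim F_j(y)$, $T(x)\sim T(y)$ and $\Phi(x)\sim\Phi(y)$ for all $j\in S$, $T\in\mathrm{Sym}(K)$. Then either all classes are points or $K$ is a single class.
\end{lemma}

\begin{proof}
Suppose a class $E$ has more than one point; it is a continuum. We enlarge a piece of $E$ by folding until it crosses $Q$, symmetrize it, and copy it into all cells.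

\emph{A crossing continuum.} After applying the reflection in the diagonal if necessary, the projection of $E$ to the first coordinate is a nondegenerate interval, so it contains some $[\alpha,\beta]=[k\ell^{-n},(k+1)\ell^{-n}]$. Let $Z=E\cap\{\alpha\le x_1\le\beta\}$. Some component $E'$ of $Z$ meets both $\{x_1=\alpha\}$ and $\{x_1=\beta\}$. Otherwise Lemma~\ref{lem:cut} splits $Z$ into disjoint closed sets $Z_1\supset Z\cap\{x_1=\alpha\}$ and $Z_2\supset Z\cap\{x_1=\beta\}$, and then $(E\cap\{x_1\le\alpha\})\cup Z_1$ and $(E\cap\{x_1\ge\beta\})\cup Z_2$ are nonempty disjoint closed sets with union $E$. By (G5), $E''=\Phi^n(E')\subset K$ is a continuum that meets $\{x_1=0\}$ and $\{x_1=1\}$, and it lies in one class.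

\emph{Symmetrization.} For $T\in\mathrm{Sym}(K)$ the continuum $T(E'')$ lies in one class and joins either the left and right or the bottom and top sides of $Q$; both types occur. By Lemma~\ref{lem:cross} each set of the first type meets each set of the second type. Hence $X=\bigcup_TT(E'')$ lies in one class, is invariant under $\mathrm{Sym}(K)$, and meets all four sides of $Q$.

\emph{Copies.} For each $w$ the set $F_w(X)$ lies in one class. Let $Q_v,Q_w$, $v,w\in W_n$, share a side; after exchanging $v$ and $w$ if necessary, $F_w=F_v+\ell^{-n}e_i$ with $i\in\{1,2\}$. Take $x\in X$ with $x_i=1$. Then $R_ix=x-e_i\in X$ and $F_w(R_ix)=F_v(x)$, so $F_v(X)\cap F_w(X)\neq\emptyset$. By (G4), $X_n=\bigcup_{w\in W_n}F_w(X)$ lies in one class, and it meets every level-$n$ cell. So any $x,y\in K$ are limits of points $x_n,y_n\in X_n$, and $x_n\sim y_n$ gives $x\sim y$ because the relation is closed.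
\end{proof}

\subsection*{Invariant sets}

\begin{proposition}\label{prop:zeroone}
Let $\Lambda\subset\Sigma$ be a Borel set such that $\sigma_j^{-1}\Lambda$ and $\hat T^{-1}\Lambda$ differ from $\Lambda$ by $\nu$-null sets for all $j\in S$, $T\in\mathrm{Sym}(K)$. Then $\nu(\Lambda)=0$ or $\nu(\Sigma\setminus\Lambda)=0$.
\end{proposition}

\begin{proof}
We assume $\nu(\Sigma\setminus\Lambda)>0$ and show $\nu(\Lambda)=0$. For $f\in\mathcal F$, words $w$ and $T\in\mathrm{Sym}(K)$,
\begin{equation}\label{eq:inv}
\Gamma_f(\Lambda\cap[w])=\rho^{|w|}\Gamma_{f\circ F_w}(\Lambda),\qquad\Gamma_{f\circ T}(\Lambda)=\Gamma_f(\Lambda).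
\end{equation}
Indeed, $\Lambda\cap[jw]=\sigma_j(\sigma_j^{-1}\Lambda\cap[w])$, so Lemma~\ref{lem:gamma}(i) and $\Gamma_{f\circ F_j}\ll\nu$ give $\Gamma_f(\Lambda\cap[jw])=\rho\,\Gamma_{f\circ F_j}(\Lambda\cap[w])$, and induction on $|w|$ gives the first identity. The second is $\Gamma_{f\circ T}(\Lambda)=\Gamma_{f\circ T}(\hat T^{-1}\Lambda)=\Gamma_f(\Lambda)$, by Lemma~\ref{lem:gamma}(ii).

Let $\mathcal N=\{f\in\mathcal F:\Gamma_f(\Lambda)=0\}$. By Lemma~\ref{lem:gamma}(iii) it is a closed, hence weakly closed, subspace of $\mathcal F$ containing the constants. Moreover: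
\begin{itemize}
\item[(N1)] For $f\in\mathcal F$ and $n\ge1$: $f\in\mathcal N$ if and only if $f\circ F_w\in\mathcal N$ for all $w\in W_n$. If $f\in\mathcal N$, then $f\circ T\in\mathcal N$. Both follow from \eqref{eq:inv}, the first after summing over $w\in W_n$.
\item[(N2)] If $f\in\mathcal N^k$ and $\varphi$ is Lipschitz on $f(K)$, then $\varphi\circ f\in\mathcal N$, by Lemma~\ref{lem:gamma}(iv). So $\mathcal N$ is an algebra, stable under truncation and absolute value, and contains $1/g$ if $g\in\mathcal N$, $g\ge1$.
\item[(N3)] If $g\in\mathcal N$, then $g\circ\Phi\in\mathcal N$, because $g\circ\Phi\circ F_j=g\circ T_j$; use (e) and (N1).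
\item[(N4)] If $u\in\mathcal N$ vanishes off $B_1\cup B_2$, with $B_1,B_2\subset K$ disjoint and compact, then $u\mathbf 1_{B_1}\in\mathcal N$. This function equals $u$ on the open set $K\setminus B_2$ and $0$ on the open set $K\setminus B_1$, so it is continuous. For $n$ so large that no level-$n$ cell meets both $B_1$ and $B_2$, $(u\mathbf 1_{B_1})\circ F_w$ is $u\circ F_w$ or $0$ for each $w\in W_n$; use (e) and (N1).
\end{itemize}

\emph{Step 1: $\mathcal N$ contains a nonconstant function.} By Lemma~\ref{lem:nu} there is $f\in\mathcal F$ with $\Gamma_f(\Sigma\setminus\Lambda)>0$. Let $0<\delta<1$. By (M2) applied to $\mathbf 1_\Lambda\Gamma_f\ll\Gamma_f$ at a typical point outside $\Lambda$, there is a word $v$ with $\Gamma_f([v])>0$ and $\Gamma_f(\Lambda\cap[v])\le\delta\,\Gamma_f([v])$. By \eqref{eq:inv}, $g=f\circ F_v/\mathcal E(f\circ F_v)^{1/p}$ has $\mathcal E(g)=1$ and $\Gamma_g(\Lambda)\le\delta$.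

We cannot yet let $\delta\to0$: functions of energy $1$ may have oscillation tending to $0$, and then the limit is constant. So we zoom in once more, to a cell in which the oscillation is comparable to the energy while the share of $\Lambda$ stays small. By Proposition~\ref{prop:discrete}, $\liminf_nO_n(g)\ge1/C_1$, so $O_n(g)>1/(2C_1)$ for some $n$. There is $w\in W_n$ with
\[
\operatorname{osc}_{K_w}(g)^p>\frac1{4C_1}\Bigl(\mathcal E(g\circ F_w)+\delta^{-1}\Gamma_{g\circ F_w}(\Lambda)\Bigr),
\]
since otherwise multiplying by $\rho^n$, summing over $w$ and using \eqref{eq:inv} gives $O_n(g)\le\frac1{4C_1}(\mathcal E(g)+\delta^{-1}\Gamma_g(\Lambda))\le\frac1{2C_1}$. Let $u_\delta=(g\circ F_w-\min_{K_w}g)/\operatorname{osc}_{K_w}g$. Then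
\[
0\le u_\delta\le1,\qquad\operatorname{osc}_Ku_\delta=1,\qquad\mathcal E(u_\delta)\le4C_1,\qquad\Gamma_{u_\delta}(\Lambda)\le4C_1\delta .
\]
By \eqref{eq:modulus} and the Arzel\`a--Ascoli theorem, $u_\delta\to u_0$ uniformly along a sequence $\delta\to0$, so $\operatorname{osc}_Ku_0=1$. By Lemma~\ref{lem:limits} the convergence is also weak in $\mathcal F$, and Lemma~\ref{lem:gamma}(iii) gives $\Gamma_{u_0}(\Lambda)=0$.

\emph{Step 2: $\mathcal N$ separates points.} Let $x\sim y$ mean that $g(x)=g(y)$ for all $g\in\mathcal N$. This is a closed equivalence relation, $K$ is not a single class by Step 1, and the relation is preserved by $F_j$, $T$ and $\Phi$ by (N1) and (N3). By Lemma~\ref{lem:relation} it suffices to show that the classes are connected. Suppose a class $E$ is the disjoint union of nonempty compact sets $E_1,E_2$. Take disjoint compact neighborhoods $B_1,B_2$ of $E_1,E_2$ in $K$, and let $U$ be the union of their interiors. For $y\in K\setminus U$ we have $y\notin E$, so some function of $\mathcal N$ takes at $y$ a value different from its constant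 value on $E$; after an affine change we get $g_y\in\mathcal N$ with $g_y=0$ on $E$ and $g_y(y)=2$. Finitely many of the open sets $\{g_y>1\}$, say for $y_1,\dots,y_k$, cover the compact set $K\setminus U$. By (N2), $u=\max\{1-\sum_i|g_{y_i}|,0\}\in\mathcal N$, and $u=1$ on $E$, $u=0$ off $U$. By (N4), $u\mathbf 1_{B_1}\in\mathcal N$; it equals $1$ on $E_1$ and $0$ on $E_2$, which contradicts the definition of $E$.

\emph{Step 3: $\mathcal N=\mathcal F$.} By Step 2, (N2) and the Stone--Weierstrass theorem, $\mathcal N$ is dense in $\mathcal C(K)$. By Lemma~\ref{lem:algebra}(ii) there is $q\in\mathcal N$ satisfying \eqref{eq:q}. Carry out the construction of Section~\ref{sec:discrete} with this $q$. Then $\chi=q/\bar q\in\mathcal N$ by (N1) and (N2); each $h_z\circ F_w$ is $\chi\circ R$ or $0$, so $h_z\in\mathcal N$ by (N1); hence $P_nf\in\mathcal N$ for every $f\in\mathcal F$. Proposition~\ref{prop:discrete}, which holds for every $q\in\mathcal F$ satisfying \eqref{eq:q}, gives $P_nf\rightharpoonup f$, so $f\in\mathcal N$. Thus $\Gamma_f(\Lambda)=0$ for all $f\in\mathcal F$,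 and $\nu(\Lambda)=0$ by Lemma~\ref{lem:nu}.
\end{proof}

\section{Uniqueness}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The statements about $\rho$ in (i) are Proposition~\ref{prop:rho}, part (ii) is Proposition~\ref{prop:D} together with $\Gamma_f(\Sigma)=\mathcal E(f)$, and part (iii) is Proposition~\ref{prop:square}. It remains to prove uniqueness. Let $(\mathcal E,\mathcal F)$ and $(\mathcal E',\mathcal F')$ be two reflexive self-similar $p$-energies on $K$, and let $H$ be as in Proposition~\ref{prop:H}, which also gives $\mathcal F=\mathcal F'$. For $r\in\mathbb R$ the set $\Lambda_r=\{H>r\}$ satisfies $\sigma_j^{-1}\Lambda_r=\{H\circ\sigma_j>r\}$ and $\hat T^{-1}\Lambda_r=\{H\circ\hat T>r\}$, and these sets differ from $\Lambda_r$ by $\nu$-null sets. Let $c\in[C^{-1},C]$ be the $\nu$-essential supremum of $H$. For $r<c$ we have $\nu(\Lambda_r)>0$, so $H>r$ $\nu$-a.e.\ by Proposition~\ref{prop:zeroone}. Hence $H=c$ $\nu$-a.e., and for every $f\in\mathcal F$, since $\Gamma_f\ll\nu$,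
\[
\mathcal E'(f)=\Gamma'_f(\Sigma)=\int_\Sigma H\,d\Gamma_f=c\,\mathcal E(f).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The Sierpi\'nski carpet is the generalized carpet with $\ell=3$ and $S=\{0,1,2\}^2\setminus\{(1,1)\}$: this $S$ consists exactly of the boundary positions, which form a symmetric ring of eight squares, so (S1)--(S3) hold. We have $p>1$, both pairs are reflexive by Lemma~\ref{lem:clarkson}, and Theorem~\ref{thm:general}(i) applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Alberti}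
Alberti, Proc. Roy. Soc. Edinburgh A \textbf{123} (1993), 239--274.

\bibitem{Shimizu}
Ryosuke Shimizu, \emph{Construction of $p$-energy and associated energy measures on Sierpi\'{n}ski carpets}, arXiv:2110.13902 (2021).

\end{thebibliography}
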